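# Permutation-invariant subfields of infinite tensor powers of a field

## 1. Regular extensions, the field $F_\Psi$, and invariant subfields

Throughout, $k$ is a field of any characteristic.

**Definition 1.1 (regular extension).** A field extension $F|k$ is regular if $F\otimes_kK$ is an integral domain for every field extension $K|k$.

For example, $k(x)|k$ is regular: $k(x)\otimes_kK$ is the localization of $K[x]$ at the nonzero polynomials of $k[x]$. The same argument covers purely transcendental extensions in any number of variables. On the other hand, $\mathbb Q(\sqrt2)|\mathbb Q$ is not regular, since $\mathbb Q(\sqrt2)\otimes\mathbb Q(\sqrt2)\cong\mathbb Q(\sqrt2)[X]/\bigl((X-\sqrt2)(X+\sqrt2)\bigr)$ has zero divisors. The same computation shows in general that if $F|k$ is regular and $a\in F$ is algebraic over $k$, then $a\in k$. Indeed $F\otimes_kk(a)$ contains $k(a)\otimes_kk(a)=k(a)[X]/(m(X))$ with $m$ the minimal polynomial of $a$ over $k$, and $X-a$ divides $m$, so this ring is a domain only if $\deg m=1$.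

If $F|k$ is regular and $k\subseteq L\subseteq F$, then $L|k$ is regular, because $L\otimes_kK\subseteq F\otimes_kK$.

**Definition 1.2 (composite).** For $F|k$ and $E|k$ regular, put $FE:=\mathrm{Frac}(F\otimes_kE)$.

Example: $k(x)k(y)=k(x,y)$. The field $FE$ is again regular over $k$. Indeed $E\otimes_kK$ is a domain, so $F\otimes_kE\otimes_kK$ embeds in $F\otimes_k\mathrm{Frac}(E\otimes_kK)$, which is a domain because $F|k$ is regular; and $FE\otimes_kK$ is a localization of $F\otimes_kE\otimes_kK$. For $k\subseteq L\subseteq F$ and $k\subseteq N\subseteq E$ we have $L\otimes_kN\subseteq F\otimes_kE$, so $LN=\mathrm{Frac}(L\otimes_kN)$ is the subfield of $FE$ generated by $L$ and $N$. Accordingly, for any two subfields $A,B$ of a common field, $AB$ denotes the subfield they generate.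

**Definition 1.3 (the field $F_S$).** Let $F|k$ be regular and $S$ a set. Then $F_S$ is the fraction field of $\bigotimes_{k,\,i\in S}F$, the tensor product over $k$ of copies of $F$ indexed by $S$. For $x\in F$, let $x^{(i)}\in F_S$ be its image in the $i$-th copy. For $k\subseteq L\subseteq F$, put $L^{(i)}=\{x^{(i)}:x\in L\}$, and regard $L_S$ as the subfield of $F_S$ generated by all $L^{(i)}$, $i\in S$.

Example: for $F=k(x)$, the field $F_S=k(x^{(i)}:i\in S)$ is the field of rational functions with one variable per index.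

For finite $S$ the tensor product is a domain and $F_S$ is regular, by Definition 1.2 and induction. For infinite $S$ everything is a directed union over finite subsets, so $F_\Psi=\bigcup_{S\text{ finite}}F_S$. Also $F_\varnothing=k$, and $F_S=F_{S_1}F_{S_2}$ in the sense of Definition 1.2 when $S=S_1\sqcup S_2$. I call the indices *slots*, and I write $S\cup i$, $S\setminus i$ for $S\cup\{i\}$, $S\setminus\{i\}$.

The group $\mathfrak S_\Psi$ of all permutations of $\Psi$ acts on $F_\Psi$ by $\sigma(x^{(i)})=x^{(\sigma(i))}$, so $\sigma(F_S)=F_{\sigma S}$.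

**Definition 1.4 (invariant subfield).** A subfield $K$ of $F_\Psi$ containing $k$ is $\mathfrak S_\Psi$-invariant if $\sigma(K)=K$ for all $\sigma\in\mathfrak S_\Psi$.

The elements of $K$ need not be fixed individually. Every $L_\Psi$ is invariant. Three more examples will stay with us.

- (E1) *Differences.* $F=k(x)$, and $K$ is generated over $k$ by all $x^{(i)}-x^{(j)}$.
- (E2) *Squares.* $F=k(x)$, and $K$ is generated over $k$ by all $(x^{(i)})^2$.
- (E3) *Minors.* $F=k(x,y)$, and $K$ is generated over $k$ by all $\Delta_{ij}=x^{(i)}y^{(j)}-x^{(j)}y^{(i)}$.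

**Definition 1.5 (algebraically closed in).** A subfield $L\subseteq F$ is algebraically closed in $F$ if every element of $F$ that is algebraic over $L$ lies in $L$.

Example: $k(x^2)$ is not algebraically closed in $k(x)$. The field $k(xy)$ is algebraically closed in $k(x,y)=k(xy)(x)$, because this is a purely transcendental, hence regular, extension of $k(xy)$.

Three rules for transcendence degree are used all the time.

- (T1) Additivity: $\mathrm{tr.deg}(C|A)=\mathrm{tr.deg}(C|B)+\mathrm{tr.deg}(B|A)$ for $A\subseteq B\subseteq C$.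
- (T2) For subfields $A\subseteq A'$ and $B$ of a common field, $\mathrm{tr.deg}(A'B|A')\le\mathrm{tr.deg}(AB|A)$. Indeed $B$ contains a transcendence basis of $AB|A$, and $A'B$ is algebraic over the field generated by $A'$ and this basis.
- (T3) If $A\subseteq M\subseteq C$ and $\mathrm{tr.deg}(C|A)=\mathrm{tr.deg}(C|M)<\infty$, then $M$ is algebraic over $A$. This follows from (T1).

## 2. Three conditions on a subfield of $F$

We can now ask: is an invariant subfield $K\subseteq F_\Psi$ controlled by a subfield $L$ of the *single* field $F$? Example (E1) shows that $K$ need not have the form $L_\Psi$ (see below), so the most one can hope for is that $K$ lies in some $L_\Psi$ and is not much smaller. The following statement was posed as a conjecture, for $F\neq k$, in M. Rovinsky, "Lüroth's theorem for fields of rational functions in infinitely many permuted variables", arXiv:2408.04028 (2024). It is true, in every characteristic, and $F\ne k$ is not needed.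

**Theorem 2.1.** Let $\Psi$ be an infinite set, $F|k$ a regular field extension, and $K|k$ an $\mathfrak S_\Psi$-invariant field extension in $F_\Psi$. Then there is exactly one field extension $L|k$ in $F$ such that

- (i) $K\subseteq L_\Psi$;
- (ii) $L$ is algebraically closed in $F$;
- (iii) for any $L'|k$ in $L$ with $\mathrm{tr.deg}(L'|k)<\infty$ there is a field extension $L''|L'$ in $L$ with $\mathrm{tr.deg}(L''_\Psi|K\cap L''_\Psi)<\infty$.

Condition (i) pushes $L$ up, and (iii) pushes it down. For the examples we need a device for bounding transcendence degrees from below.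

**Lemma 2.2.** Let $\tau$ be an automorphism of $F_\Psi(t)$, where $t$ is a family of new independent variables, and suppose $\tau$ fixes every element of $K\subseteq F_\Psi$. If $u_1,\dots,u_n\in F_\Psi$ are such that $\tau(u_1),\dots,\tau(u_n)$ are algebraically independent over $F_\Psi$, then $u_1,\dots,u_n$ are algebraically independent over $K$.

*Proof.* Let $P(u_1,\dots,u_n)=0$ with $P\ne0$ over $K$. Applying $\tau$ gives $P(\tau(u_1),\dots,\tau(u_n))=0$, a nontrivial relation over $K\subseteq F_\Psi$, a contradiction. $\square$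

**The case $K=k$.** Here $L=k$ satisfies everything. Nothing else satisfies (iii): if $x\in L\setminus k$, then $x$ is transcendental over $k$, and any $L''\ni x$ has $\mathrm{tr.deg}(L''_\Psi|k)=\infty$ because the $x^{(i)}$, $i\in\Psi$, are algebraically independent over $k$.

**Infinite $\Psi$ matters.** If $\Psi$ is finite, $F=k(x)$ and $K=k$, then $L=k$ and $L=F$ both satisfy (i)–(iii), since $\mathrm{tr.deg}(F_\Psi|k)=|\Psi|<\infty$.

**Squares (E2).** Here $K=k(x^2)_\Psi$. Both $k(x^2)$ and $k(x)$ satisfy (i) and (iii), with transcendence degree $0$ in (iii). Only the second satisfies (ii), so (ii) is needed for uniqueness.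

**Role of (iii).** Let $F=k(x,y)$ and $K=k(xy)_\Psi$. Then $L=k(xy)$ satisfies (i)–(iii). The field $F$ satisfies (i) and (ii) but not (iii): $L'=F$ forces $L''=F$, and the $x^{(i)}$ are algebraically independent over $K$, because $F_\Psi$ is the rational function field over $k$ in all $(xy)^{(i)}$ and $x^{(i)}$.

**Differences (E1).** Since $x^{(j)}=x^{(i)}+(x^{(j)}-x^{(i)})$, we have $F_\Psi=K(x^{(i)})$ for each $i$. So $\mathrm{tr.deg}(F_\Psi|K)\le1$ and $L=F$ satisfies (i)–(iii). The degree equals $1$: apply Lemma 2.2 to the automorphism $x^{(j)}\mapsto x^{(j)}+t$ (all $j$) of $F_\Psi(t)$ over $k(t)$ and to $u_1=x^{(i)}$. Moreover $K\ne N_\Psi$ for every $N\subseteq F$: clearly $N=k$ is impossible, and if $w\in N\setminus k$, then $x^{(i)}$ is algebraic over $k(w^{(i)})\subseteq N_\Psi$, whereas $x^{(i)}$ is transcendental over $K$.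

**Why (iii) is local.** Let $F=k(x_1,x_2,\dots)$ with infinitely many variables, and let $K$ be generated over $k$ by all $x_a^{(i)}-x_a^{(j)}$. Put $L''=k(x_1,\dots,x_n)$ and fix $i$. As in (E1), $L''_\Psi$ is generated over $K\cap L''_\Psi$ by $x_1^{(i)},\dots,x_n^{(i)}$. Any $L'\subseteq F$ of finite transcendence degree over $k$ is algebraic over some $k(x_1,\dots,x_n)$, hence contained in it, since $F$ is purely transcendental over this field. So $L=F$ satisfies (i)–(iii). Nevertheless $\mathrm{tr.deg}(F_\Psi|K)=\infty$: the automorphism $x_a^{(j)}\mapsto x_a^{(j)}+t_a$ of $F_\Psi(t_1,t_2,\dots)$ over $k(t_1,t_2,\dots)$ fixes $K$, and the $x_a^{(i)}+t_a$ are algebraically independent over $F_\Psi$, so by Lemma 2.2 the elements $x_1^{(i)},\dots,x_n^{(i)}$ are algebraically independent over $K$, for every $n$. Thus (iii) could not be replaced by $\mathrm{tr.deg}(L_\Psi|K)<\infty$.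

## 3. What $K$ says about one slot

**Looking at one slot alone.** The obvious candidate is the algebraic closure in $F$ of $\{x\in F:x^{(i)}\in K\}$. In (E1) this field is $k$: since $x^{(i)}$ is transcendental over $K$, an element of $K\cap k(x^{(i)})$ outside $k$ is impossible ($x^{(i)}$ would be algebraic over the field it generates). But $L$ should be $k(x)$. Elements of $K$ mix the slots, and one slot alone sees none of them.

**Looking at one slot relative to others.** So we treat some other slots as known. For a finite $S\subset\Psi$ and $i\notin S$, put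
$$A_{S,i}:=F_S\cdot(K\cap F_{S\cup i})\subseteq F_{S\cup i},\qquad M_{S,i}:=\text{the algebraic closure of }A_{S,i}\text{ in }F_{S\cup i}.$$
In (E1), one known slot is enough: $A_{\{1\},2}=F_{\{1,2\}}$. One would like to prove that $M_{S,i}=L^{(i)}F_S$ for some $L\subseteq F$. This is where the approach stops: $M_{S,i}$ is a subfield of the *mixed* field $F_{S\cup i}$, and its description over $F_S$ may have coefficients from the slots in $S$ that cannot be removed. Example (E3) shows that this happens.

Write $x_i,y_i$ for $x^{(i)},y^{(i)}$, and let $1,2,3$ be distinct slots. For $|S|=n$ let $r(n)=\mathrm{tr.deg}(KF_S|K)$, which depends only on $n$ because $K$ is invariant. We compute $r$ for (E3).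

For each $j$, the elements $\Delta_{1j},\Delta_{2j}\in K$ are linear forms in $(x_j,y_j)$ over $F_{\{1,2\}}$, with determinant $x_1y_2-x_2y_1=\Delta_{12}\ne0$. So $KF_{\{1,2\}}=F_\Psi$. Thus $F_\Psi=K(x_1,y_1,x_2,y_2)$, and since $\Delta_{12}\in K$ is a relation, $\mathrm{tr.deg}(F_\Psi|K)\le3$. For the lower bound take new variables $\alpha,\beta,\gamma$, put $\delta=(1+\beta\gamma)/\alpha$, and let $\tau$ be the automorphism $x_j\mapsto\alpha x_j+\beta y_j$, $y_j\mapsto\gamma x_j+\delta y_j$ of $F_\Psi(\alpha,\beta,\gamma)$ over $k(\alpha,\beta,\gamma)$. It has determinant $1$, so it fixes all $\Delta_{ij}$. From $\tau(x_1)$ and $\tau(x_2)$ one recovers $\alpha,\beta$ over $F_\Psi$, because $\Delta_{12}\neq0$; then from $\tau(y_1)=\gamma(x_1+\beta y_1/\alpha)+y_1/\alpha$ one recovers $\gamma$. So $\tau(x_1),\tau(y_1),\tau(x_2)$ generate $F_\Psi(\alpha,\beta,\gamma)$ over $F_\Psi$ and are algebraically independent over $F_\Psi$. By Lemma 2.2, $x_1,y_1,x_2$ are algebraically independent over $K$. Hence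
$$r(0)=0,\quad r(1)=2,\quad r(n)=3\ \text{ for } n\ge2.$$

Now take $S=\{1\}$, $i=2$. We have $A_{\{1\},2}\supseteq F_{\{1\}}(\Delta_{12})$, and $F_{\{1,2\}}=F_{\{1\}}(\Delta_{12})(x_2)$ is purely transcendental of degree $1$ over $F_{\{1\}}(\Delta_{12})$. As $A_{\{1\},2}\subseteq KF_{\{1\}}$, rule (T2) gives $\mathrm{tr.deg}(F_{\{1,2\}}|A_{\{1\},2})\ge r(2)-r(1)=1$. By (T3), $A_{\{1\},2}$ is algebraic over $F_{\{1\}}(\Delta_{12})$, which is algebraically closed in $F_{\{1,2\}}$. So
$$M_{\{1\},2}=F_{\{1\}}(x_1y_2-x_2y_1).$$
This field contains no $w^{(2)}$ with $w\in F\setminus k$. Indeed the automorphism $x_2\mapsto x_2+x_1t$, $y_2\mapsto y_2+y_1t$ of $F_{\{1,2\}}(t)$ over $F_{\{1\}}(t)$ fixes $\Delta_{12}$. So if $w^{(2)}\in M_{\{1\},2}$, then $w(X,Y)=w(x_2,y_2)$ with $X=x_2+x_1t$, $Y=y_2+y_1t$. These $X,Y$ are algebraically independent over $k(x_2,y_2)$. Writing $w=p/q$ with polynomials over $k$ and $b=w(x_2,y_2)$, we have $p(X,Y)=b\,q(X,Y)$, and comparing coefficients gives $b\in k$. So $M_{\{1\},2}$ is not of the form $N^{(2)}F_{\{1\}}$: that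 would force $N=k$ and $M_{\{1\},2}=F_{\{1\}}$.

With two known slots the trouble disappears: $A_{\{1,3\},2}\ni\Delta_{12},\Delta_{32}$, so $A_{\{1,3\},2}=F_{\{1,2,3\}}$. The difference between one and two known slots is visible in the increments $c_n=r(n+1)-r(n)$, which are $2,1,0,0,\dots$ here: at $n=1$ they have not stabilized, so the slot $3$ still adds information about the slot $2$, beyond $M_{\{1\},2}F_{\{3\}}$.

**The way past.** Suppose $S$ is so large that further slots add nothing, and take a disjoint set $S'$ of the same size. Then $M_{S,i}F_{S'}$ and $M_{S',i}F_S$ should both equal $M_{S\cup S',i}$. One description has no coefficients from $S'$, the other none from $S$. If intersections of composites behave well, $M_{S,i}$ must then be defined with coefficients from neither, that is, inside $F^{(i)}$. To carry this out we need control of algebraic closedness under base change (Section 4) and of intersections (Section 5). Counting with $r(n)$ requires $\mathrm{tr.deg}(F|k)<\infty$; the general case is reached afterwards by a directed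 union.

## 4. Transcendence degree and algebraic closedness under base change

**Lemma 4.1.** Let $F|k$ and $E|k$ be regular and $k\subseteq L\subseteq F$. Then $LE|L$ is regular, $F\otimes_LLE$ is a domain with fraction field $FE$, and $\mathrm{tr.deg}(FE|LE)=\mathrm{tr.deg}(F|L)$.

*Proof.* For a field $K|L$ we have $(L\otimes_kE)\otimes_LK=K\otimes_kE$, a domain containing $L\otimes_kE$, and $LE\otimes_LK$ is its localization at the nonzero elements of $L\otimes_kE$. So $LE|L$ is regular. Likewise $F\otimes_LLE$ is the localization of $F\otimes_L(L\otimes_kE)=F\otimes_kE$ at the nonzero elements of $L\otimes_kE$; it is a domain with fraction field $FE$. Let $B$ be a transcendence basis of $F|L$. The polynomial ring $L[B]\otimes_LLE=LE[B]$ injects into $F\otimes_LLE\subseteq FE$, so $B$ is algebraically independent over $LE$. Since $F$ is algebraic over $L(B)$, $FE$ is algebraic over $LE(B)$. $\square$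

**Lemma 4.2.** Let $F|k$ be regular, $k\subseteq L\subseteq F$, and let $z_1,\dots,z_c\in F$ be algebraically independent over $L$. Then the elements $z_a^{(i)}$ ($a\le c$, $i\in S$) are algebraically independent over $L_S$. Consequently:

- (a) if $S$ is infinite and $\mathrm{tr.deg}(F_S|L_S)<\infty$, then $F|L$ is algebraic;
- (b) if $\mathrm{tr.deg}(F|L)=c<\infty$ and $N\subseteq S$ is finite, then $\mathrm{tr.deg}(L_SF_N|L_S)=c\,|N|$.

*Proof.* The subring $L[z]\subseteq F$ is $L\otimes_kk[z]$. Tensor products over a field preserve injections, so $\bigotimes_SL[z]=\bigl(\bigotimes_SL\bigr)[z_a^{(i)}]_{a,i}$, a polynomial ring over $\bigotimes_SL$, embeds in $\bigotimes_SF\subseteq F_S$. Hence the $z_a^{(i)}$ are algebraically independent over $\bigotimes_SL$, and, clearing denominators, over $L_S$. For (a), if some $z\in F$ were transcendental over $L$, the infinitely many $z^{(i)}$ would be independent over $L_S$. For (b), take $z_1,\dots,z_c$ to be a transcendence basis of $F|L$: the $z_a^{(i)}$, $i\in N$, are independent over $L_S$, and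 each $F^{(i)}$ is algebraic over $L^{(i)}(z_1^{(i)},\dots,z_c^{(i)})$. $\square$

The next lemma says that algebraic closedness survives a regular base change.

**Lemma 4.3.** Let $L$ be algebraically closed in a field $F$, and let $E|L$ be regular. Then $E$ is algebraically closed in $FE:=\mathrm{Frac}(F\otimes_LE)$.

*Proof.* Let $z\in FE$ be algebraic over $E$.

**Step 1: reduce to finitely generated $E$.** Both an expression of $z$ as a fraction and a polynomial equation of $z$ over $E$ involve finitely many elements of $E$. They generate a subfield $E_0|L$, which is regular as a subextension of $E|L$, and it suffices to show $z\in E_0$. So let $E|L$ be finitely generated. A regular extension is separable, since $E\otimes_LK$ is a domain and so reduced for every $K$. By MacLane's theorem a finitely generated separable extension has a separating transcendence basis $t=(t_1,\dots,t_n)$: the $t_a$ are algebraically independent over $L$ and $E|L(t)$ is finite separable.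

**Step 2: the purely transcendental part, $L(t)$ is algebraically closed in $F(t)$.** Let $a\in F(t)$ be algebraic over $L(t)$. For some $0\ne h\in L[t]$ the element $p=ha$ is integral over $L[t]$. Since $F[t]$ is integrally closed, $p\in F[t]$. Let $\Omega$ be an algebraic closure of $F$ and $L^a\subseteq\Omega$ the algebraic closure of $L$ in it. For $\theta\in(L^a)^n$, substituting $t=\theta$ in a monic equation of $p$ over $L[t]$ shows that $p(\theta)\in\Omega$ is algebraic over $L^a$, so $p(\theta)\in L^a$. Choose a basis $(e_\alpha)$ of $\Omega$ over $L^a$ containing $e_0=1$, and write $p=\sum_\alpha p_\alpha e_\alpha$ with $p_\alpha\in L^a[t]$. For $\alpha\ne0$ the polynomial $p_\alpha$ vanishes on $(L^a)^n$, and $L^a$ is infinite, so $p_\alpha=0$. Thus $p\in L^a[t]\cap F[t]$, and its coefficients lie in $L^a\cap F=L$. Hence $a=p/h\in L(t)$. (That an integral closure commutes with adjoining variables in this way is the general fact in Bourbaki, *Commutative Algebra*, Ch. V §1.3, and Atiyah–Macdonald, Ex. 5.9.)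

**Step 3: the finite separable part, by traces.** The ring $F(t)\otimes_{L(t)}E$ is the localization of the domain $F\otimes_LE$ at the nonzero elements of $F[t]=F\otimes_LL[t]\subseteq F\otimes_LE$. So it is a domain; being finite over the field $F(t)$, it is a field, namely $FE$. Let $(s_i)$ be a basis of $E|L(t)$ and $(s_i^*)$ the dual basis for the trace form, $\mathrm{Tr}_{E|L(t)}(s_is_j^*)=\delta_{ij}$; it exists because $E|L(t)$ is separable. The $s_i$ also form a basis of $FE|F(t)$, and $\mathrm{Tr}_{FE|F(t)}$ restricts to $\mathrm{Tr}_{E|L(t)}$ on $E$, since the multiplication matrices are the same. Write $z=\sum_ia_is_i$ with $a_i\in F(t)$. Then $a_i=\mathrm{Tr}_{FE|F(t)}(zs_i^*)$. The element $zs_i^*$ is algebraic over $E$, hence over $L(t)$. Its minimal polynomial over $F(t)$ divides the one over $L(t)$, and its trace is an integer multiple of a sum of roots of it, so $a_i$ is algebraic over $L(t)$. By Step 2, $a_i\in L(t)$. Hence $z\in E$. $\square$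

## 5. Intersections of composites

Composites and intersections do not commute in general: inside $k(x,y)$ take $L=k(x)$, $L'=k(y)$, $E=k(x+y)$. Then $LE\cap L'E=k(x,y)$ although $L\cap L'=k$. The trouble is that $E$ is not in tensor position with $k(x,y)$. In tensor position all is well, and the reason is linear algebra: a subspace has a smallest field of definition.

Let $V_0$ be a $k$-vector space and $W\subseteq F\otimes_kV_0$ an $F$-subspace. For $k\subseteq L\subseteq F$ put $W_L:=W\cap(L\otimes_kV_0)$, and say that $W$ is *defined over* $L$ if $W$ is the $F$-span of $W_L$. For example, for $F=k(x)$ and $V_0=k^2$, the line spanned by $(x^2,x^4)$ is defined over $k(x^2)$, since it contains $(1,x^2)$.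

**Lemma 5.1.** If $W$ is defined over every member of a nonempty family $(L_\lambda)$ of intermediate fields of $F|k$, it is defined over $\bigcap_\lambda L_\lambda$.

*Proof.* The plan is to write down a basis of $W$ in reduced echelon form, which does not depend on $\lambda$. Let $(e_\alpha)_{\alpha\in A}$ be a $k$-basis of $V_0$. The images of the $e_\alpha$ span $(F\otimes V_0)/W$; choose $I\subseteq A$ such that those of the $e_i$, $i\in I$, form an $F$-basis. For $j\in A\setminus I$ there are unique $c_{ji}\in F$ (almost all zero for each $j$) with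
$$w_j:=e_j-\sum_{i\in I}c_{ji}e_i\in W.$$
The $w_j$ form an $F$-basis of $W$: they are clearly independent, and for $w=\sum_\alpha u_\alpha e_\alpha\in W$ the element $w-\sum_{j\notin I}u_jw_j$ lies in $W$ and in the span of the $e_i$, $i\in I$, so it is $0$.

Let $W$ be defined over $L$. Put $Q=(L\otimes V_0)/W_L$. Then $(F\otimes V_0)/W=F\otimes_LQ$. The images $\bar e_i\in Q$, $i\in I$, form an $F$-basis of $F\otimes_LQ$, so they are $L$-independent, and their $L$-span $U$ satisfies $F\otimes_L(Q/U)=0$, i.e. $U=Q$. So they are an $L$-basis of $Q$. Writing $\bar e_j$ in this basis with coefficients in $L$ and comparing with the unique expression over $F$, we get $c_{ji}\in L$.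

Applying this to every $L_\lambda$, all $c_{ji}$ lie in $M=\bigcap_\lambda L_\lambda$. So all $w_j$ lie in $M\otimes V_0$, and they span $W$. $\square$

**Lemma 5.2.** Let $F,E$ be regular over $k$.

- (a) For any nonempty family $(L_\lambda)$ of intermediate fields of $F|k$, $\ \bigcap_\lambda(L_\lambda E)=\bigl(\bigcap_\lambda L_\lambda\bigr)E$ in $FE$.
- (b) For $k\subseteq M\subseteq F$ and $k\subseteq P\subseteq E$: $\ ME\cap FP=MP$.
- (c) For intermediate fields $L,L'$ of $F|k$ and $N,N'$ of $E|k$: $\ LN\cap L'N'=(L\cap L')(N\cap N')$.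

*Proof.* In each case only "$\subseteq$" needs proof. To an element $f\in FE$ we attach the space of all its fraction representations,
$$\Gamma_f:=\{(b,a)\in(F\otimes_kE)^2:\ a=bf\},$$
an $F$-subspace of $F\otimes_kE^2$ (so $V_0=E^2$). It is nonzero.

*First observation: if $f\in LE$, then $\Gamma_f$ is defined over $L$.* Write $f=a_0/b_0$ with $a_0,b_0\in L\otimes E$, $b_0\ne0$. Then $\Gamma_f$ is the kernel of $(b,a)\mapsto ab_0-ba_0$, which is the base change from $L$ to $F$ of an $L$-linear map $(L\otimes E)^2\to L\otimes E$. Since $F$ is flat over $L$, the kernel is spanned over $F$ by the kernel of the map over $L$.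

*(a)* Let $f\in\bigcap_\lambda L_\lambda E$ and $M=\bigcap_\lambda L_\lambda$. By the observation and Lemma 5.1, $\Gamma_f$ is defined over $M$. As $\Gamma_f\ne0$, there is $0\ne(b,a)\in\Gamma_f\cap(M\otimes E)^2$. If $b=0$ then $a=bf=0$, so $b\neq0$ and $f=a/b\in ME$.

*(b)* Let $f\in ME\cap FP$. Then $\Gamma_f$ is defined over $M$, and we must find a representation over $M\otimes P$. Write $f=a_0/b_0$ with $a_0,b_0\in F\otimes P$. Choose a $P$-linear projection $\pi:E\to P$ with $\pi|_P=\mathrm{id}$. It induces an $F\otimes P$-linear map $F\otimes E\to F\otimes P$, also called $\pi$, with $\pi(M\otimes E)\subseteq M\otimes P$. For $(b,a)\in\Gamma_f$ we have $ab_0=ba_0$, so $\pi(a)b_0=\pi(b)a_0$, i.e. $(\pi(b),\pi(a))\in\Gamma_f\cap(F\otimes P)^2$. Since $\pi$ is the identity on $F\otimes P$, it follows that $\pi(\Gamma_f)=\Gamma_f\cap(F\otimes P)^2$, which contains $(b_0,a_0)\ne0$. On the other hand $\pi(\Gamma_f)$ is $F$-spanned by $\pi\bigl(\Gamma_f\cap(M\otimes E)^2\bigr)\subseteq\Gamma_f\cap(M\otimes P)^2$. So the last set contains a nonzero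 pair $(b,a)$; again $b\ne0$, and $f=a/b\in MP$.

*(c)* If $f\in LN\cap L'N'$, then by (a), used for each of the two factors, $f\in LE\cap L'E=(L\cap L')E$ and $f\in FN\cap FN'=F(N\cap N')$. Now apply (b) with $M=L\cap L'$, $P=N\cap N'$. $\square$

**Corollary 5.3.** Let $F|k$ be regular.

- (a) If $S$ is finite and nonempty and $k\subseteq L\subseteq F$, then $\bigcap_{i\in S}L^{(i)}F_{S\setminus i}=L_S$.
- (b) For any set $S$ and any nonempty family $(L_\lambda)$ of intermediate fields of $F|k$, $\ \bigcap_\lambda(L_\lambda)_S=\bigl(\bigcap_\lambda L_\lambda\bigr)_S$.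

*Proof.* (a) Let $f$ be in the left side. We show $f\in L_TF_{S\setminus T}$ for all $T\subseteq S$ by induction on $|T|$; $T=\varnothing$ is trivial and $T=S$ is the goal. Given the claim for $T$ and $j\in S\setminus T$, apply Lemma 5.2(c) to the fields $F_T$ and $F_{S\setminus T}$:
$$f\in L_TF_{S\setminus T}\ \cap\ F_T\bigl(L^{(j)}F_{S\setminus(T\cup j)}\bigr)=L_TL^{(j)}F_{S\setminus(T\cup j)}=L_{T\cup j}F_{S\setminus(T\cup j)}.$$
The inclusion "$\supseteq$" in (a) is clear.

(b) Again "$\supseteq$" is clear. Let $f\in\bigcap_\lambda(L_\lambda)_S$, and let $T\subseteq S$ be finite with $f\in F_T$. If $T=\varnothing$, then $f\in k$. Otherwise, we first show $f\in(L_\lambda)_T$ for each $\lambda$. We have $f\in(L_\lambda)_{T'}$ for some finite $T'\supseteq T$, so Lemma 5.2(c) for $F_T$ and $F_{T'\setminus T}$ gives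
$$f\in(L_\lambda)_T(L_\lambda)_{T'\setminus T}\cap F_T\cdot k=(L_\lambda)_T.$$
Put $M=\bigcap_\lambda L_\lambda$. For each $i\in T$, Lemma 5.2(a) gives $f\in\bigcap_\lambda L_\lambda^{(i)}F_{T\setminus i}=M^{(i)}F_{T\setminus i}$. By part (a), $f\in M_T$. $\square$

## 6. Comparing two candidates: uniqueness of $L$

**Lemma 6.1.** Let $\Psi$ be infinite, $K\subseteq F_\Psi$ a subfield containing $k$, and $L_1$ an intermediate field of $F|k$, algebraically closed in $F$, with $K\subseteq(L_1)_\Psi$. If $k\subseteq L''\subseteq F$ satisfies $\mathrm{tr.deg}(L''_\Psi|K\cap L''_\Psi)<\infty$, then $L''\subseteq L_1$.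

*Proof.* By Corollary 5.3(b), $K\cap L''_\Psi\subseteq(L_1)_\Psi\cap L''_\Psi=(L_1\cap L'')_\Psi$. So $\mathrm{tr.deg}\bigl(L''_\Psi|(L''\cap L_1)_\Psi\bigr)<\infty$. By Lemma 4.2(a), applied to $L''$ in place of $F$, the field $L''$ is algebraic over $L''\cap L_1\subseteq L_1$. As $L_1$ is algebraically closed in $F$, $L''\subseteq L_1$. $\square$

Note that $K$ need not be invariant here; this will be convenient in Section 8.

**Uniqueness in Theorem 2.1.** Let $L$ satisfy (iii) and let $L_1$ satisfy (i) and (ii). For $x\in L$ take $L'=k(x)$ and $L''$ as in (iii). By Lemma 6.1, $x\in L''\subseteq L_1$. Hence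
$$L\subseteq L_1\quad\text{whenever } L \text{ satisfies (iii) and } L_1 \text{ satisfies (i) and (ii)}.\tag{1}$$
If both $L$ and $L_1$ satisfy (i)–(iii), then (1) applies in both directions and $L=L_1$.

## 7. Existence when $\mathrm{tr.deg}(F|k)$ is finite

**Proposition 7.1.** Let $\Psi$ be infinite, $F|k$ regular with $m=\mathrm{tr.deg}(F|k)<\infty$, and $K\supseteq k$ an $\mathfrak S_\Psi$-invariant subfield of $F_\Psi$. Then there is an intermediate field $L$ of $F|k$, algebraically closed in $F$, with $K\subseteq L_\Psi$ and $\mathrm{tr.deg}(L_\Psi|K)<\infty$.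

*Proof.* Below $S,S',N,U$ are finite subsets of $\Psi$.

**Step 1: a number $c$ that measures how free a new slot is.** If $|S|=|S'|$, some $\sigma\in\mathfrak S_\Psi$ maps $S$ to $S'$, and $\sigma(KF_S)=KF_{S'}$ because $\sigma(K)=K$. So $r(n):=\mathrm{tr.deg}(KF_S|K)$, $|S|=n$, is well defined; it is at most $mn$. For $i\notin S$,
$$c_n:=r(n+1)-r(n)=\mathrm{tr.deg}(KF_SF^{(i)}|KF_S)\in\{0,\dots,m\}.$$
By (T2), enlarging $S$ (with $i$ still outside) cannot increase this, so $c_n$ is non-increasing in $n$. Hence there are $c$ and $n_0$ with $c_n=c$ for all $n\ge n_0$.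

**Step 2: the same number appears at a finite level.** With $A_{S,i}=F_S\cdot(K\cap F_{S\cup i})$ as in Section 3, we claim that there is $s\ge n_0$ such that
$$\mathrm{tr.deg}(F_{S\cup i}|A_{S,i})=c\qquad\text{whenever }|S|\ge s,\ i\notin S.\tag{2}$$

The inequality "$\ge c$" holds for $|S|\ge n_0$: since $A_{S,i}\subseteq KF_S$ and $F_{S\cup i}=F_SF^{(i)}$, (T2) gives $\mathrm{tr.deg}(F_{S\cup i}|A_{S,i})\ge\mathrm{tr.deg}(KF_SF^{(i)}|KF_S)=c$.

For "$\le c$", fix $|S_0|=n_0$, $i\notin S_0$, and a transcendence basis $y_1,\dots,y_m$ of $F|k$. The field $KF_{S_0}F^{(i)}$ is algebraic over $KF_{S_0}(y_1^{(i)},\dots,y_m^{(i)})$ and has transcendence degree $c$ over $KF_{S_0}$. So after renumbering, $y_{c+1}^{(i)},\dots,y_m^{(i)}$ are algebraic over $KF_{S_0}(y_1^{(i)},\dots,y_c^{(i)})$. The corresponding polynomial relations involve only finitely many elements of $K$, all lying in some $F_N$ with $N\supseteq S_0\cup i$. Put $S_1=N\setminus i$. These elements lie in $K\cap F_{S_1\cup i}$, so $y_{c+1}^{(i)},\dots,y_m^{(i)}$ are algebraic over $A_{S_1,i}(y_1^{(i)},\dots,y_c^{(i)})$.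 As $F_{S_1\cup i}$ is algebraic over $F_{S_1}(y_1^{(i)},\dots,y_m^{(i)})$, we get $\mathrm{tr.deg}(F_{S_1\cup i}|A_{S_1,i})\le c$.

Put $s=|S_1|\ge n_0$. Since $\sigma(A_{S,i})=A_{\sigma S,\sigma i}$ for $\sigma\in\mathfrak S_\Psi$, the bound holds for every set of size $s$ and every index outside it. If $|S|\ge s$ and $i\notin S$, choose $S_1\subseteq S$ of size $s$. Then $A_{S,i}\supseteq F_SA_{S_1,i}$ and $F_{S\cup i}=F_SF_{S_1\cup i}$, so by (T2)
$$\mathrm{tr.deg}(F_{S\cup i}|A_{S,i})\le\mathrm{tr.deg}(F_{S\cup i}|F_SA_{S_1,i})\le\mathrm{tr.deg}(F_{S_1\cup i}|A_{S_1,i})\le c.$$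
This proves (2).

**Step 3: a candidate for $L$ from each size of $S$.** For $|S|\ge s$, $i\notin S$, let $M_{S,i}$ be the algebraic closure of $A_{S,i}$ in $F_{S\cup i}$, and put $L_{S,i}:=\{x\in F:x^{(i)}\in M_{S,i}\}$, so that $L_{S,i}^{(i)}=F^{(i)}\cap M_{S,i}$. It contains $k$, and it is algebraically closed in $F$: if $x\in F$ is algebraic over $L_{S,i}$, then $x^{(i)}\in F_{S\cup i}$ is algebraic over $M_{S,i}$, so it lies in $M_{S,i}$. Since $\sigma(M_{S,i})=M_{\sigma S,\sigma i}$ and $\sigma(x^{(i)})=x^{(\sigma i)}$, we have $L_{\sigma S,\sigma i}=L_{S,i}$; so $L_{S,i}$ depends only on $n=|S|$, and we write $L(n)$.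

**Step 4: descent to one slot, by comparing two disjoint sets.** We claim
$$M_{S,i}=L(n)^{(i)}F_S\qquad(|S|=n\ge s,\ i\notin S).\tag{3}$$
Choose $S'$ disjoint from $S\cup i$ with $|S'|=n$, and let $U=S\sqcup S'$. We first show
$$M_{U,i}=M_{S,i}F_{S'}.\tag{4}$$
Apply Lemma 4.1 to $F_{S\cup i}$, its subfield $M_{S,i}$, and $E=F_{S'}$. It says that $M_{S,i}F_{S'}$ is regular over $M_{S,i}$, that $\mathrm{Frac}\bigl(F_{S\cup i}\otimes_{M_{S,i}}M_{S,i}F_{S'}\bigr)=F_{U\cup i}$, and that
$$\mathrm{tr.deg}(F_{U\cup i}|M_{S,i}F_{S'})=\mathrm{tr.deg}(F_{S\cup i}|M_{S,i})=c,$$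
the last equality by (2). As $M_{S,i}$ is algebraically closed in $F_{S\cup i}$, Lemma 4.3 shows that $M_{S,i}F_{S'}$ is algebraically closed in $F_{U\cup i}$. Next, $M_{S,i}F_{S'}\subseteq M_{U,i}$, because $A_{S,i}F_{S'}\subseteq A_{U,i}$ and $M_{S,i}$ is algebraic over $A_{S,i}$. Finally, $\mathrm{tr.deg}(F_{U\cup i}|M_{U,i})=c$ by (2) for $U$. By (T3), $M_{U,i}$ is algebraic over $M_{S,i}F_{S'}$, hence equal to it. This is (4). (It is here that the stability of $c_n$ enters; in the example of Section 3 with $S=\{1\}$, $S'=\{3\}$, equation (4) fails.)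

Exchanging $S$ and $S'$ gives $M_{U,i}=M_{S',i}F_S$. Now $M_{S,i}$ lies in $F_{S\cup i}=F^{(i)}F_S$ and, by (4), in $M_{U,i}=M_{S',i}F_S$. Lemma 5.2(a), applied to the field $F_{S'\cup i}$ with its subfields $F^{(i)}$ and $M_{S',i}$, and to $E=F_S$, yields
$$M_{S,i}\subseteq F^{(i)}F_S\cap M_{S',i}F_S=(F^{(i)}\cap M_{S',i})F_S=L(n)^{(i)}F_S.$$
Conversely, $L(n)^{(i)}\subseteq M_{S,i}$ by definition and $F_S\subseteq A_{S,i}$. This proves (3).

**Step 5: the candidates coincide.** By Lemma 4.1 (for $L(n)^{(i)}\subseteq F^{(i)}$ and $E=F_S$), (3) and (2),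
$$\mathrm{tr.deg}(F|L(n))=\mathrm{tr.deg}(F_{S\cup i}|L(n)^{(i)}F_S)=\mathrm{tr.deg}(F_{S\cup i}|M_{S,i})=c.$$
For $s\le n\le n'$ choose $S\subseteq S'$ of sizes $n,n'$ and $i\notin S'$ (here $S'$ is no longer disjoint from $S$): $A_{S,i}\subseteq A_{S',i}$, so $M_{S,i}\subseteq M_{S',i}$ and $L(n)\subseteq L(n')$. By (T3), $L(n')$ is algebraic over $L(n)$, and $L(n)$ is algebraically closed in $F$, so $L(n)=L(n')$. Write $L$ for this common field. It is algebraically closed in $F$ and $\mathrm{tr.deg}(F|L)=c$.

**Step 6: $K\subseteq L_\Psi$.** Let $f\in K$, and choose $N$ with $f\in F_N$ and $|N|\ge s+1$. For every $i\in N$ we have $f\in K\cap F_N\subseteq A_{N\setminus i,i}\subseteq M_{N\setminus i,i}=L^{(i)}F_{N\setminus i}$, by (3). By Corollary 5.3(a), $f\in L_N$.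

**Step 7: $\mathrm{tr.deg}(L_\Psi|K)<\infty$, by counting.** Let $|N|=n\ge n_0$. By Step 6, $KL_N\subseteq L_\Psi$. So (T2) and Lemma 4.2(b) give
$$\mathrm{tr.deg}(KF_N|KL_N)\ge\mathrm{tr.deg}(L_\Psi F_N|L_\Psi)=cn.$$
Since $c_j=c$ for $j\ge n_0$, we have $r(n)=r(n_0)+c(n-n_0)$, and (T1) yields
$$\mathrm{tr.deg}(KL_N|K)\le r(n)-cn=r(n_0)-cn_0.$$
The bound does not depend on $N$. Any finite subset of $L_\Psi$ lies in $KL_N$ for some $N$ with $|N|\ge n_0$, so $\mathrm{tr.deg}(L_\Psi|K)\le r(n_0)-cn_0<\infty$. $\square$

For the minors (E3) we have $n_0=2$, $c=0$, and one may take $s=2$. Then $M_{S,i}=F_{S\cup i}$ for $|S|\ge2$, so $L=F$, and the bound of Step 7 is $r(2)-0=3$, the exact value of $\mathrm{tr.deg}(F_\Psi|K)$.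

## 8. Existence in general, by a directed union

Now let $F|k$ be any regular extension. The number $r(n)$ may be infinite, so we apply Proposition 7.1 to subfields of finite transcendence degree and glue. Gluing requires that the resulting fields increase, and that is what Lemma 6.1 provides.

**Step 1: the pieces.** Let $\mathcal D$ be the set of intermediate fields $\Phi$ of $F|k$ that are algebraically closed in $F$ with $\mathrm{tr.deg}(\Phi|k)<\infty$. It is directed: for $\Phi_1,\Phi_2\in\mathcal D$, the algebraic closure of $\Phi_1\Phi_2$ in $F$ is again in $\mathcal D$. Each $x\in F$ lies in the algebraic closure of $k(x)$ in $F$, which belongs to $\mathcal D$. So $F=\bigcup_{\Phi}\Phi$ and, by directedness, $F_\Psi=\bigcup_\Phi\Phi_\Psi$. For $\Phi\in\mathcal D$, the extension $\Phi|k$ is regular and $K\cap\Phi_\Psi$ is an $\mathfrak S_\Psi$-invariant subfield of $\Phi_\Psi$. By Proposition 7.1 there is $L(\Phi)\subseteq\Phi$, algebraically closed in $\Phi$, with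
$$K\cap\Phi_\Psi\subseteq L(\Phi)_\Psi,\qquad\mathrm{tr.deg}\bigl(L(\Phi)_\Psi|K\cap\Phi_\Psi\bigr)<\infty.\tag{5}$$
The field $L(\Phi)$ is algebraically closed in $F$ too: an element of $F$ algebraic over $L(\Phi)\subseteq\Phi$ lies in $\Phi$, hence in $L(\Phi)$. Moreover $K\cap L(\Phi)_\Psi=K\cap\Phi_\Psi$, by the inclusion in (5) and $L(\Phi)\subseteq\Phi$.

**Step 2: the pieces increase.** Let $\Phi\subseteq\Phi'$ in $\mathcal D$. Apply Lemma 6.1 with $K\cap\Phi_\Psi$ in place of $K$, with $L_1=L(\Phi')$ and $L''=L(\Phi)$. Its hypotheses hold: $K\cap\Phi_\Psi\subseteq K\cap\Phi'_\Psi\subseteq L(\Phi')_\Psi$, the field $L(\Phi')$ is algebraically closed in $F$, and $(K\cap\Phi_\Psi)\cap L(\Phi)_\Psi=K\cap\Phi_\Psi$, so the transcendence degree in question is finite by (5). Hence $L(\Phi)\subseteq L(\Phi')$.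

**Step 3: the union works.** By Step 2, $L:=\bigcup_{\Phi\in\mathcal D}L(\Phi)$ is a directed union of fields, so it is a field. We check the three conditions.

- (i) $K=\bigcup_\Phi(K\cap\Phi_\Psi)\subseteq\bigcup_\Phi L(\Phi)_\Psi=L_\Psi$.
- (ii) If $x\in F$ is algebraic over $L$, then it is algebraic over some $L(\Phi)$, because an equation has finitely many coefficients. So $x\in L(\Phi)\subseteq L$.
- (iii) Let $k\subseteq L'\subseteq L$ with $\mathrm{tr.deg}(L'|k)<\infty$. A transcendence basis of $L'|k$ is finite, so it lies in some $L(\Phi)$. As $L(\Phi)$ is algebraically closed in $F$, $L'\subseteq L(\Phi)$. Take $L''=L(\Phi)$: since $K\cap L''_\Psi=K\cap\Phi_\Psi$, (5) gives $\mathrm{tr.deg}(L''_\Psi|K\cap L''_\Psi)<\infty$.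

Together with the uniqueness shown in Section 6, this proves Theorem 2.1. $\blacksquare$

## 9. Minimality of $L$ and an exact rank formula

Let $K$ be as in Theorem 2.1 and $L$ the associated field.

**Proposition 9.1.** Among the intermediate fields $L_1$ of $F|k$ satisfying (i) and (ii) there is a least one, and for such $L_1$ condition (iii) holds if and only if $L_1$ is the least one. Moreover, there is a least intermediate field $L_{\min}$ of $F|k$ with $K\subseteq(L_{\min})_\Psi$ (with no closedness condition), and $L$ is the algebraic closure of $L_{\min}$ in $F$.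

*Proof.* By (1), $L$ is contained in every $L_1$ satisfying (i) and (ii), and it satisfies these itself. By uniqueness it is the only one of them satisfying (iii). Next let $L_{\min}$ be the intersection of all intermediate fields $L_1$ with $K\subseteq(L_1)_\Psi$; the family is nonempty, since it contains $F$. By Corollary 5.3(b), $K\subseteq(L_{\min})_\Psi$, so $L_{\min}$ is the least such field. Its algebraic closure $\bar L$ in $F$ satisfies (i) and (ii), so $L\subseteq\bar L$. Also $L_{\min}\subseteq L$ and $L$ is algebraically closed in $F$, so $\bar L\subseteq L$. $\square$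

For the squares (E2), $L_{\min}=k(x^2)$: any $N$ with $K\subseteq N_\Psi$ has $(x^2)^{(i)}\in N_\Psi\cap F^{(i)}=N^{(i)}$, by Lemma 5.2(c) for $F^{(i)}$ and $F_{\Psi\setminus i}$. Here $L=k(x)$.

**Proposition 9.2.** In (iii) the field $L''$ can be chosen algebraically closed in $F$ with $\mathrm{tr.deg}(L''|k)<\infty$. If $\mathrm{tr.deg}(L|k)<\infty$, then $\mathrm{tr.deg}(L_\Psi|K)<\infty$.

*Proof.* The field $L''=L(\Phi)$ in Step 3 of Section 8 has the required properties. For the second statement take $L'=L$ in (iii); then $L''=L$, and $K\cap L_\Psi=K$ by (i). $\square$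

**Proposition 9.3.** If $\mathrm{tr.deg}(F|k)<\infty$, then for all finite $S\subset\Psi$ with $|S|$ large,
$$\mathrm{tr.deg}(KF_S|K)=|S|\cdot\mathrm{tr.deg}(F|L)+\mathrm{tr.deg}(L_\Psi|K).$$

*Proof.* By Proposition 9.2, $\delta:=\mathrm{tr.deg}(L_\Psi|K)<\infty$. A transcendence basis of $L_\Psi|K$ is finite, so it lies in $L_{S_0}$ for some finite $S_0$. Then $L_\Psi$ is algebraic over $KL_{S_0}$. By the invariance of $K$ this holds for every set of size $|S_0|$, and therefore for every finite $S$ with $|S|\ge|S_0|$. For such $S$, $\mathrm{tr.deg}(KL_S|K)=\delta$. Moreover $L_\Psi F_S$ is algebraic over $KF_S$, and $L_\Psi$ over $KL_S$, so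
$$\mathrm{tr.deg}(KF_S|KL_S)=\mathrm{tr.deg}(L_\Psi F_S|KL_S)=\mathrm{tr.deg}(L_\Psi F_S|L_\Psi)=|S|\cdot\mathrm{tr.deg}(F|L)$$
by Lemma 4.2(b). Add the two degrees. $\square$

## 10. Divided differences: $\mathrm{tr.deg}(L_\Psi|K)$ is not bounded in terms of $\mathrm{tr.deg}(F|k)$

**Proposition 10.1.** For every $m\ge2$ and $d\ge0$ there are $F|k$ with $\mathrm{tr.deg}(F|k)=m$ and an $\mathfrak S_\Psi$-invariant $K$ in $F_\Psi$ such that $L=F$ and $\mathrm{tr.deg}(L_\Psi|K)=d$.

*Proof.* Let first $m=2$, $F=k(x,y)$, and let $K$ be generated over $k$ by all $x^{(i)}$ and all divided differences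
$$D_{i_0,\dots,i_d}=\sum_{j=0}^{d}y^{(i_j)}\prod_{l\ne j}\bigl(x^{(i_j)}-x^{(i_l)}\bigr)^{-1},\qquad i_0,\dots,i_d\in\Psi\text{ distinct}.$$
This field is invariant. For instance, for $d=0$ it is $F_\Psi$, and for $d=1$ it is generated by all $x^{(i)}$ and all $y^{(i)}-y^{(j)}$.

**Step 1: $\mathrm{tr.deg}(F_\Psi|K)\le d$.** Fix distinct $i_1,\dots,i_d$. For any other $i_0$, the coefficient of $y^{(i_0)}$ in $D_{i_0,\dots,i_d}$ is a nonzero element of $K$, so $y^{(i_0)}\in K(y^{(i_1)},\dots,y^{(i_d)})$. Thus $F_\Psi=K(y^{(i_1)},\dots,y^{(i_d)})$.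

**Step 2: equality.** Take new variables $t_0,\dots,t_{d-1}$, put $p(X)=\sum_{a<d}t_aX^a$, and let $\tau$ be the automorphism $x^{(i)}\mapsto x^{(i)}$, $y^{(i)}\mapsto y^{(i)}+p(x^{(i)})$ of $F_\Psi(t_0,\dots,t_{d-1})$ over $k(t_0,\dots,t_{d-1})$. It changes $D_{i_0,\dots,i_d}$ by $\sum_jp(x^{(i_j)})\prod_{l\ne j}(x^{(i_j)}-x^{(i_l)})^{-1}$. This sum is the coefficient of $X^d$ in the Lagrange interpolation polynomial of degree at most $d$ that agrees with $p$ at the $d+1$ points $x^{(i_j)}$. That polynomial is $p$ itself, of degree less than $d$, so the coefficient is $0$. Hence $\tau$ fixes $K$. The elements $p(x^{(i_1)}),\dots,p(x^{(i_d)})$ are obtained from $t_0,\dots,t_{d-1}$ by a Vandermonde matrix, which is invertible over $F_\Psi$, so they are algebraically independent over $F_\Psi$; therefore so are the elements $\tau(y^{(i_j)})=y^{(i_j)}+p(x^{(i_j)})$. By Lemma 2.2, $y^{(i_1)},\dots,y^{(i_d)}$ are algebraically independent over $K$, and $\mathrm{tr.deg}(F_\Psi|K)=d$.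

**Step 3: $L=F$, and larger $m$.** The field $F$ satisfies (i) and (ii), and (iii) with $L''=F$ by Step 1. By uniqueness $L=F$, and $\mathrm{tr.deg}(L_\Psi|K)=d$. For $m>2$ adjoin $m-2$ further variables to $F$ and all their copies to $K$. Steps 1 and 2 apply without change, with $\tau$ fixing the copies of the new variables. $\square$
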